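# Perturbation resilience and the natural LP for $k$-median and $k$-means

## 1. Does strong stability force an integral LP?

Suppose that an adversary may shrink the distances of a clustering instance, each by a factor of up to $100$, in any way that leaves a metric, and that the optimal clustering never changes. Such an instance should be easy: its clusters must be very far apart, and a linear program should have no reason to hesitate between them. So the first guess for the following question of Chandra Chekuri and Shalmoli Gupta ("Perturbation Resilient Clustering for $k$-Center and Related Problems via LP Relaxations", arXiv:1806.04202 (2018)) is *yes*: is there a constant $\alpha$ such that the natural LP for $k$-median, or for $k$-means, has an integral optimum on every $\alpha$-perturbation resilient instance? We fix the terms and then test the guess.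

**Definition (instances and costs).** An instance is $(X,d,k)$ with $X$ a set of $n$ points, $d$ a metric on $X$, and $k\ge1$ an integer. A solution is a set $C\subseteq X$ of at most $k$ centers. Each point is assigned to a nearest center, and this induces a clustering, that is, a partition of $X$. The cost is $\sum_{j\in X}\min_{i\in C}d(i,j)^z$, with $z=1$ for $k$-median and $z=2$ for $k$-means. Ties may be broken arbitrarily, and every partition obtained in this way from an optimal center set is called an optimal clustering.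

**Definition (perturbation resilience).** Let $\alpha\ge1$. An $\alpha$-perturbation of $d$ is a function $d'\ge 0$ on $X\times X$ with $d(u,v)/\alpha\le d'(u,v)\le d(u,v)$ for all $u,v$. The instance is *$\alpha$-perturbation resilient*, or $\alpha$-PR, if (i) it has a unique optimal clustering, and (ii) for every $\alpha$-perturbation $d'$ that is itself a metric, $(X,d',k)$ has a unique optimal clustering, equal to that of $(X,d,k)$. The optimal centers may change.

*Example.* Take the points $0,1,L$ on the line with $L>1+\alpha$, and let $k=2$. For a metric $\alpha$-perturbation $d'$ we have $d'(0,1)\le1$, while both distances to $L$ are at least $(L-1)/\alpha>1$. The solutions $\{0,L\}$ and $\{1,L\}$ induce $\{\{0,1\},\{L\}\}$ and cost at most $1$. Every other solution pays more than $1$ for serving some point over a long distance. So the instance is $\alpha$-PR. If $L=1+\alpha$, then $d'(0,1)=d'(1,L)=1$, $d'(0,L)=2$ is a metric $\alpha$-perturbation (note $L/\alpha\le2\le L$) with two optimal clusterings, so resilience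 fails.

**Definition (natural LP).** Minimize $\sum_{i,j}d(i,j)^z x_{ij}$ subject to
$$\sum_i x_{ij}=1\ (j\in X),\qquad x_{ij}\le y_i\ (i,j\in X),\qquad \sum_i y_i\le k,\qquad x,y\ge0 .$$
An optimum solution is integral if all $x_{ij},y_i\in\{0,1\}$.

Write $t^+=\max(t,0)$ and $t^-=\max(-t,0)$. Lower bounds on the LP come from prices.

**Fact 1 (weak duality).** Let $\gamma_j\in\mathbb R$ and $\lambda\ge0$ satisfy
$$\sum_{j\in X}(\gamma_j-d(a,j)^z)^+\le\lambda\qquad\text{for all }a\in X. \tag{1}$$
Then every feasible LP solution costs at least $\sum_j\gamma_j-k\lambda$.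

*Proof.* Put $\beta_{aj}=(\gamma_j-d(a,j)^z)^+$, so $d(a,j)^z\ge\gamma_j-\beta_{aj}$. Then
$$\sum_{a,j} d(a,j)^zx_{aj}\ge\sum_j\gamma_j\sum_a x_{aj}-\sum_{a,j}\beta_{aj}x_{aj}\ge\sum_j\gamma_j-\sum_a y_a\sum_j\beta_{aj}\ge\sum_j\gamma_j-k\lambda.\qquad\blacksquare$$

**Test 1: $k=1$.** Here $1=\sum_i x_{ij}\le\sum_i y_i\le1$ forces $x_{ij}=y_i$. The LP cost is then $\sum_i y_i\sum_j d(i,j)^z$, an average of one-center costs, so some integral solution is optimal. The guess passes for every instance. It also passes if $n\le k$: open everything, at cost $0$.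

**Test 2: a uniform cluster and a far point.** Let $B$ have $m\geq 2$ points at pairwise distance $1$, let $d(u,x)=H\ge1$ for $x\in B$, and let $k=2$. The solution $\{u,a\}$ with $a\in B$ costs at most $m-1$. Take $\gamma_j=1$ for all $j\in B\cup\{u\}$ and $\lambda=1$. For every $a$, only $j=a$ contributes to (1), and it contributes $1$. So the LP value is at least $(m+1)-2=m-1$, and the LP has an integral optimum. The guess passes again.

**Test 3: a square and a far point.** Let $B$ be the $4$-cycle with its graph distance, let $u$ be at distance $3$ from each vertex, and let $k=2$, $z=1$. A solution $\{u,a\}$ costs $0+1+1+2=4$. Two centers in $B$ leave two vertices at distance $1$ and pay $3$ for $u$, for a total of $5$. A single center costs $4+3=7$ or $4\cdot 3=12$. So the optimum is $4$, and the optimal clustering is unique. Now set $y_x=\frac13$ on the four vertices and $y_u=\frac23$. Assign each vertex by thirds to itself and its two neighbors, and never to its antipode. Assign $u$ to itself to extent $\frac23$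 and to each vertex to extent $\frac1{12}$. The cost is $4\cdot\frac23+\frac13\cdot3=\frac{11}3<4$.

So the LP can fail even though the far point looks well separated. We shall see that this instance is $1.05$-PR. It also shows where the argument "far clusters, hence one unit of center per cluster" stops. The point $u$ is alone. Closing a fraction $\varepsilon$ of its center costs only $\varepsilon H^z$, while the $\varepsilon$ of extra opening in $B$ is enjoyed by *all* points of $B$. The distance $H$ competes with $|B|$ points at once, so separation alone settles nothing. What matters is how large resilience forces $H$ to be, compared with what the LP gains inside $B$.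

The guess is wrong, and the correct threshold grows with $n$. These are the statements that we shall prove.

**Theorem A.** Let $\alpha\ge1$. If $N>\alpha^2$ ($z=1$), resp. $N\ge\max(2,4\alpha^4)$ ($z=2$), there is an $\alpha$-PR instance with $2^N+1$ points and $k=2$ whose LP value is strictly less than its integral optimum.

**Theorem B.** For all sufficiently large $n$ there is an instance with $n$ points and $k=2$ that is $\alpha$-PR with $\alpha=(\frac1{700}\log_2n)^{1/z}$ and whose LP value is strictly less than its integral optimum.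

**Theorem C.** Let $n\ge2$ and $k\ge1$ be arbitrary. If an $n$-point instance is $\alpha$-PR with $\alpha\ge568\lceil\log_2n\rceil$ ($z=1$), resp. $\alpha\ge74\sqrt{\lceil\log_2n\rceil}$ ($z=2$), then the LP has an integral optimum solution.

By Theorem A the answer to the question is *no*, for both objectives and already for $k=2$; by Test 1 this is the smallest possible $k$. By Theorems B and C, the smallest $\alpha$ (over all $k$) that guarantees an integral LP optimum on $n$-point instances is $\Theta(\log n)$ for $k$-median and $\Theta(\sqrt{\log n})$ for $k$-means.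

For a metric $d'$ on a finite set $B$ we write $\mathrm{OPT}_{d'}(B)=\min_{v\in B}\sum_{j\in B}d'(v,j)^z$. "Lipschitz" always refers to $d$.

## 2. A far point attached to one cluster

We keep the shape of Tests 2 and 3: a cluster $B$ and a point $u$ at distance $H$ from all of it, with $k=2$. The competitors of $\{\{u\},B\}$ put two centers in $B$. So resilience is governed by how much a second center can save in $B$, under the worst perturbation. Two elementary facts measure this saving.

**Fact 2.** For $f,g\ge0$ on a finite set,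
$$\sum\max(f,g)-\max\Big(\sum f,\sum g\Big)=\min\Big(\sum f,\sum g\Big)-\sum\min(f,g)=\min\Big(\sum(f-g)^+,\sum(g-f)^+\Big).$$

*Proof.* We have $\min(f,g)=f-(f-g)^+=g-(g-f)^+$. So $\sum f-\sum\min(f,g)=\sum(f-g)^+$ and $\sum g-\sum\min(f,g)=\sum(g-f)^+$. Taking the smaller of the two gives the second equality. For the first, sum $\max(f,g)+\min(f,g)=f+g$ and use $\max(\sum f,\sum g)+\min(\sum f,\sum g)=\sum f+\sum g$. $\blacksquare$

**Fact 3.** For a random variable $h$ on a finite probability space, $\min(\mathbb E h^+,\mathbb E h^-)\le\frac12\sqrt{\operatorname{Var}h}$.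

*Proof.* Let $\mu=\mathbb Eh$. If $\mu\ge0$, then $h^-\le(h-\mu)^-$. As $h-\mu$ has mean $0$, $\mathbb E(h-\mu)^-=\frac12\mathbb E|h-\mu|\le\frac12\sqrt{\operatorname{Var}h}$ by Cauchy–Schwarz. If $\mu\le0$, apply this to $-h$. $\blacksquare$

**Lemma 1 (far point).** Let $(B,d)$ be a finite metric space of diameter $\le\Delta$, let $X=B\cup\{u\}$ with $d(u,x)=H\ge\Delta/2$ for $x\in B$, and let $k=2$. Let $\mathcal R\ge0$ be such that for every metric $d'$ on $B$ with $d/\alpha\le d'\le d$ and all $a,b\in B$,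
$$\min\Big(\sum_{j\in B}d'(a,j)^z,\sum_{j\in B}d'(b,j)^z\Big)-\sum_{j\in B}\min(d'(a,j),d'(b,j))^z\le\mathcal R. \tag{2}$$
If $H/\alpha>\Delta$ and $(H/\alpha)^z>\mathcal R$, then $(X,d,2)$ is $\alpha$-PR with optimal clustering $\{\{u\},B\}$ and integral optimum $\mathrm{OPT}_d(B)$.

*Proof.* The extension $d$ is a metric because $d(x,y)\le\Delta\le2H$ for $x,y\in B$. Let $d'$ be a metric $\alpha$-perturbation, possibly $d$ itself. We compare all solutions.

Solutions $\{u,a\}$ with $a\in B$: for $j\in B$, $d'(u,j)\ge H/\alpha>\Delta\ge d'(a,j)$. So the induced clustering is exactly $\{\{u\},B\}$, without ties, and the best such solution costs $\mathrm{OPT}_{d'}(B)$.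

Solutions $\{a,b\}\subseteq B$, possibly $a=b$: the point $u$ pays at least $(H/\alpha)^z$. By (2) the rest pays at least $\mathrm{OPT}_{d'}(B)-\mathcal R$. The total exceeds $\mathrm{OPT}_{d'}(B)$.

The solution $\{u\}$ costs at least $|B|(H/\alpha)^z>|B|\Delta^z\ge\mathrm{OPT}_{d'}(B)$.

So $\{\{u\},B\}$ is the unique optimal clustering under $d'$. With $d'=d$ the optimum is $\mathrm{OPT}_d(B)$. $\blacksquare$

**The profit of the LP.** Let $m=|B|\ge3$. Suppose that every row sum $\sum_{y\in B}d(x,y)^z$ equals the same number $S$, and that every $x\in B$ has a point $x^*\in B$ with $d(x,x^*)=\Delta$. As in Test 3, put $y_x=\frac1{m-1}$ on $B$ and $y_u=1-\frac1{m-1}$, for a total of $2$. Assign each $x\in B$ to extent $\frac1{m-1}$ to every point of $B$ except $x^*$. Assign $u$ to itself to extent $1-\frac1{m-1}$ and to each point of $B$ to extent $\frac1{m(m-1)}$. All constraints hold, and the cost is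
$$\frac{m(S-\Delta^z)+H^z}{m-1},\qquad\text{which is less than } S=\mathrm{OPT}_d(B)\text{ if and only if } H^z<m\Delta^z-S. \tag{3}$$

So we want $m\Delta^z-S$ to be much larger than $\mathcal R$. The uniform cluster of Test 2 gives $m\Delta^z-S=m-(m-1)=1$, which is useless. It also has a large $\mathcal R$. Let $m$ be even, pick $a\ne b$, halve the distances from $a$ to half of the other $m-2$ points and from $b$ to the other half, and keep all other distances. All values are $\frac12$ or $1$, so this is a metric $2$-perturbation. For $z=1$ each of $a,b$ alone costs $\frac34(m-2)+1$, while together they cost $\frac12(m-2)$, so the left side of (2) is $\frac{m+2}4$.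

What helps is a space in which *every* function $d'(a,\cdot)-d'(b,\cdot)$ is nearly constant, for every metric $d'\le d$. Then, by Facts 2 and 3, a second center saves little. For a metric $d'\le d$ these functions are $2$-Lipschitz, so we need a space in which Lipschitz functions concentrate, while the farthest point is much farther than the average one.

## 3. The cube: proof of Theorem A

Let $B=\{0,1\}^N$ with Hamming distance $d$, $m=2^N$, and $\Delta=N$. In both cases of Theorem A, $N\ge2$. Let $u,H$ be as in Lemma 1. For $N=2$ this is Test 3.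

**Step 1: the robust gain $\mathcal R$ is small.** Let $d'\le d$ be a metric on $B$, let $a,b\in B$, and put $h=d'(a,\cdot)^z-d'(b,\cdot)^z$. For neighbors $x,y$ of the cube, $|d'(a,x)-d'(a,y)|\le d'(x,y)\le d(x,y)=1$, and $0\le d'(a,\cdot)\le N$. So $d'(a,\cdot)^z$ changes by at most $1$ for $z=1$, and by at most $1\cdot2N$ for $z=2$. The same holds for $b$. Thus $|h(x)-h(y)|\le2$, resp. $\le4N$.

The Efron–Stein (Poincaré) inequality on the cube says, for uniform $x$, that
$$\operatorname{Var}h\le\frac14\sum_{i=1}^N\mathbb E\big(h(x)-h(x\oplus e_i)\big)^2 .$$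
To see it, expand $h=\sum_S\hat h(S)\chi_S$ with $\chi_S(x)=(-1)^{\sum_{i\in S}x_i}$. Then $h(x)-h(x\oplus e_i)=2\sum_{S\ni i}\hat h(S)\chi_S(x)$. By Parseval the right side is $\sum_S|S|\hat h(S)^2\ge\sum_{S\ne\emptyset}\hat h(S)^2=\operatorname{Var}h$.

So $\operatorname{Var}h\le\frac14N\cdot4=N$, resp. $\le\frac14N\cdot16N^2=4N^3$. By Fact 2 the left side of (2) is $m\min(\mathbb Eh^+,\mathbb Eh^-)$, and by Fact 3 we may take
$$\mathcal R=\tfrac12m\sqrt N\ (z=1),\qquad\mathcal R=mN^{3/2}\ (z=2).$$

**Step 2: the profit is large.** The row sum is $m\,\mathbb E\,\mathrm{Bin}(N,\frac12)^z$, that is, $S=mN/2$ for $z=1$ and $S=mN(N+1)/4$ for $z=2$. The antipode of $x$ is at distance $N=\Delta$. So (3) applies, and the LP beats $S$ if and only if $H<\frac{mN}2$ ($z=1$), resp. $H^2<mN^2-\frac{mN(N+1)}4=\frac{mN(3N-1)}4$ ($z=2$).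

**Step 3: choose $H$ in between.** We need $\alpha^z\mathcal R<H^z<m\Delta^z-S$.

For $z=1$ the requirement is $\alpha\frac{m\sqrt N}2<H<\frac{mN}2$, which is possible because $\alpha<\sqrt N$. Then $H/\alpha>\frac12\,2^N\sqrt N\ge N=\Delta$, as $2^{N-1}\ge\sqrt N$.

For $z=2$ it is $\alpha^2mN^{3/2}<H^2<\frac{mN(3N-1)}4$. Since $4\alpha^4\le N$ means $\alpha^2\le\frac12\sqrt N$, the left end is at most $\frac12mN^2$. The right end is $mN^2\cdot\frac{3N-1}{4N}\ge\frac58mN^2$ for $N\ge2$, so the choice is possible. Then $(H/\alpha)^2>2^NN^{3/2}\ge N^2=\Delta^2$.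

In both cases $H/\alpha>\Delta$ (so also $H\ge\Delta/2$) and $(H/\alpha)^z>\mathcal R$. By Lemma 1 the instance is $\alpha$-PR with integral optimum $S$, while the LP value is less than $S$. This proves Theorem A. $\blacksquare$

For the square of Test 3, $\mathcal R=2\sqrt2$ and $H=3$, and $3/1.05>2.85>2\sqrt2>2=\Delta$. So that five-point instance is indeed $1.05$-PR.

## 4. Expanders with auxiliary centers: proof of Theorem B

With $n=2^N+1$, the cube reaches $\alpha$ just below $\sqrt N$ for $z=1$ and $\alpha=(N/4)^{1/4}$ for $z=2$. Its ratio of profit to $\mathcal R$ is only of order $\sqrt N$, because a Lipschitz function on the cube can fluctuate by $\sqrt N$. On an expander, Lipschitz functions fluctuate by $O(1)$, while typical distances are still of order $\log n$.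

The first attempt is to take $B$ to be the expander itself. Two things are then missing. The row sums need not be equal, and the fractional solution pays their average while the integral optimum is their minimum. Also, (3) needs the farthest distance to exceed the typical distance by a constant factor, and the spectral bound gives no such lower bound. We repair both at once by adding auxiliary points $a_v$ that will be the only useful centers. The point $a_v$ is at distance about $T$ from almost everything, but at distance close to $2T$ from the vertices near $v$. Each vertex $x$ then has a bad auxiliary center for the LP to omit, and a small correction equalizes the row sums.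

**Step 1: the expander and what we use of it.** By Gabber–Galil (J. Comput. System Sci. 1981; see Hoory–Linial–Wigderson, *Expander graphs and their applications*, Thm 8.2), for each $q$ there is an $8$-regular multigraph on $V=\mathbb Z_q^2$, $N=|V|=q^2$, whose nontrivial adjacency eigenvalues are at most $5\sqrt2<8$ in absolute value. It is therefore connected; let $\mathrm{dist}$ be its graph distance.

If $h:V\to\mathbb R$ changes by at most $\ell$ along each edge, then, with adjacency matrix $M_G$ and uniform measure on $V$,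
$$(8-5\sqrt2)N\operatorname{Var}h\le\langle h,(8I-M_G)h\rangle=\tfrac12\sum_x\sum_{y\sim x}(h(x)-h(y))^2\le4N\ell^2 .$$
Since $8-5\sqrt2>0.928$, we get $\operatorname{Var}h\le4.32\,\ell^2$ and
$$\tfrac12\sqrt{\operatorname{Var}h}\le1.05\,\ell. \tag{4}$$
A ball of radius $r$ (an integer) has at most $1+8+\dots+8^r<2\cdot8^r$ vertices.

**Step 2: parameters and net.** Let $T$ be the largest multiple of $4$ with $64^T\le N$, and take $N$ so large that $T\ge40$. Let $W_0\subseteq V$ be a maximal set with pairwise distances $>T/2$. By maximality every $x\in V$ is within distance $T/2$ of some $v(x)\in W_0$. The balls of radius $T/4$ around the points of $W_0$ are disjoint. Each has at least $T/4+1$ vertices: such a ball is not all of $V$, since $2\cdot8^{T/4}<N$, so a shortest path leaves it. Hence $|W_0|<4N/T$. Choose $W\supseteq W_0$ in $V$ with $M:=|W|$ an arbitrary integer in $[4N/T,8N/T]$.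

**Step 3: the metric.** Let $B=V\cup\{a_v:v\in W\}$ and $\varphi_v(x)=(T-\mathrm{dist}(v,x))^+$. For $x,y\in V$ and $v\ne w$ in $W$ put
$$d(x,y)=\min(\mathrm{dist}(x,y),2T),\qquad d(a_v,x)=T+e_v+\varphi_v(x),\qquad d(a_v,a_w)=2T,$$
where $e_v\ge0$ is chosen such that
$$\sum_{x\in V}d(a_v,x)^z=Q:=\max_{w\in W}\sum_{x\in V}(T+\varphi_w(x))^z\qquad\text{for all }v\in W .$$
Such an $e_v$ exists by continuity. Only vertices at distance $<T$ from $w$ have $\varphi_w\ne0$; there are fewer than $2\cdot8^T$ of them, and each contributes at most $(2T)^z$. So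
$$Q\le NT^z+(2T)^z\cdot2\cdot8^T\le NT^z\big(1+8\cdot8^{T}/N\big)\le1.01\,NT^z ,$$
as $N\ge64^T$ and $T\ge40$. Moreover $NT^z+Ne_v\le N(T+e_v)^z\le Q$, hence $e_v\le(2T)^z\cdot2\cdot8^T/N\le8T^28^{-T}\le1$.

Now the triangle inequalities. On $V$, $d$ is a truncated metric; on the points $a_v$ it is constant. For $a_v,x,y$:
$$|d(a_v,x)-d(a_v,y)|\le\min(\mathrm{dist}(x,y),T)\le d(x,y)\le2T\le d(a_v,x)+d(a_v,y).$$
For $a_v,a_w,x$:
$$|d(a_v,x)-d(a_w,x)|\le T+1\le2T=d(a_v,a_w)\le d(a_v,x)+d(a_w,x).$$
So $d$ is a metric, with diameter at most $\Delta:=2T+1$. Attach $u$ as in Lemma 1, with $H^z:=0.48\,NT^z$.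

**Step 4: the integral one-center optimum on $B$.** The center $a_v$ costs $Q+(M-1)(2T)^z$, for every $v$. A center $x\in V$ has fewer than $2\cdot8^{2T-1}=\frac14 64^T\le N/4$ vertices at distance $<2T$, so it costs at least $\frac34N(2T)^z$. And
$$Q+(M-1)(2T)^z\le NT^z\big(1.01+\tfrac8T2^z\big)\le\tfrac34 2^zNT^z ,$$
because for $T\ge40$ the bracket is at most $1.41\le1.5$ ($z=1$), resp. $1.81\le3$ ($z=2$). So
$$\mathrm{OPT}_d(B)=Q+(M-1)(2T)^z .$$

**Step 5: resilience for $\alpha\ge 1$ with $\alpha^z\le T/100$.** Let $d'\le d$ be a metric on $B$, $a,b\in B$, and $h=d'(a,\cdot)^z-d'(b,\cdot)^z$. Along an edge of $V$, $d'(a,\cdot)$ changes by at most $1$ and stays in $[0,2T+1]$. So $h$ changes by at most $\ell=2$ ($z=1$), resp. $\ell=4(2T+1)$ ($z=2$).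

Let $A_1,A_2$ be the sums of $d'(a,\cdot)^z,d'(b,\cdot)^z$ over $V$, and $B_1,B_2$ the sums over $\{a_v\}$. As $\min(A_1+B_1,A_2+B_2)\le\min(A_1,A_2)+\max(B_1,B_2)$, the left side of (2) is at most
$$\Big[\min(A_1,A_2)-\sum_{j\in V}\min(d'(a,j),d'(b,j))^z\Big]+\max(B_1,B_2).$$
By Facts 2, 3 and (4) the bracket is at most $1.05\,\ell N$, and $\max(B_1,B_2)\le M(2T+1)^z\le\frac{8N}T(2T+1)^z$. So we may take
$$\mathcal R=2.1N+17N\le44N\ (z=1),\qquad\mathcal R=1.05(8T+4)N+8N\big(4T+4+\tfrac1T\big)\le44NT\ (z=2),$$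
using $T\ge40$ (for $z=2$ the sum is at most $40.4NT+36.4N$). On the other hand
$$(H/\alpha)^z\ge0.48NT^z\cdot\tfrac{100}T=48NT^{z-1},$$
which exceeds $44NT^{z-1}\ge\mathcal R$, and exceeds $(2T+1)^z=\Delta^z$ because $N\ge64^T$. So $H/\alpha>\Delta$, and Lemma 1 applies: the instance is $\alpha$-PR with integral optimum $\mathrm{OPT}_d(B)$.

**Step 6: a cheaper fractional solution.** Put $y_{a_v}=\frac1{M-1}$ for $v\in W$ and $y_u=1-\frac1{M-1}$, for a total of $2$, and $y=0$ elsewhere. Assign $x\in V$ to extent $\frac1{M-1}$ to all $a_v$ with $v\ne v(x)$. Assign $a_w$ to extent $\frac1{M-1}$ to all $a_v$, itself included, except for one $a_v\ne a_w$. Assign $u$ to itself to extent $1-\frac1{M-1}$ and to each $a_v$ to extent $\frac1{M(M-1)}$. This is feasible.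

Since $\mathrm{dist}(v(x),x)\le T/2$, we have $d(a_{v(x)},x)\ge\frac32T$. So the vertices of $V$ pay at most $\frac{MQ-N(1.5T)^z}{M-1}$ in total. The points $a_w$ pay $\frac{M(M-2)}{M-1}(2T)^z\le(M-1)(2T)^z$, and $u$ pays $\frac{H^z}{M-1}$. With $\frac{MQ}{M-1}=Q+\frac Q{M-1}$ the total is at most
$$\mathrm{OPT}_d(B)+\frac{H^z+Q-N(1.5T)^z}{M-1}<\mathrm{OPT}_d(B),$$
because $0.48+1.01<1.5\le1.5^z$.

**Step 7: all large $n$.** Here $n=N+M+1\le2N$, and $T>\frac{\log_2N}6-4\ge\frac{\log_2n-1}6-4\ge\frac{\log_2n}7$ for large $n$. So $\alpha^z=\frac{\log_2n}{700}$ satisfies $\alpha^z\le\frac T{100}$, and $\alpha\ge1$ for large $n$.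

For fixed $q$, $n$ takes all integer values in $[q^2(1+\frac4T)+1,\ q^2(1+\frac8T)+1]$. As $T$ does not decrease with $q$, the next interval starts at or before $(q+1)^2(1+\frac4T)+1$. This is at most the right end of the current one if $(2q+1)(1+\frac4T)\le\frac{4q^2}T$. As $1+\frac4T\le2$ and $T=O(\log q)$, this holds for all large $q$. So consecutive intervals overlap, and every large $n$ occurs. This proves Theorem B. $\blacksquare$

## 5. What resilience says about the optimal clusters

We turn to Theorem C. By Test 1 we may assume $2\le k<n$. Under the hypotheses, $\alpha\ge74$; we only use $\alpha\ge11$ until the end.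

An optimal solution uses exactly $k$ centers, since opening a further point strictly lowers the cost. Each center lies in its own cluster. Fix an optimal solution. Let $X_1,\dots,X_k$ be the optimal clusters, $c_i\in X_i$ the centers, $C_j=d(j,c_i)$ for $j\in X_i$, $n_i=|X_i|$, and $s_i=\min_{l\ne i}d(c_i,c_l)>0$. Then $c_i$ is an optimal single center for $X_i$. The same reasoning applies under a metric $\alpha$-perturbation $d'$, whose unique optimal clustering is $(X_m)_m$: an optimal center set consists of one center inside each $X_m$, and so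
$$\text{the optimum for }d'\text{ equals }\sum_m\mathrm{OPT}_{d'}(X_m). \tag{5}$$
Indeed, the cost is at least this sum, and taking a best center in each $X_m$ costs at most this sum.

**Lemma 2 (center proximity; Angelidakis–Makarychev–Makarychev, STOC 2017).** For $p\in X_i$ and $l\ne i$, $d(p,c_l)>\alpha C_p$.

*Proof.* The plan is to shorten the way from $p$ to $c_l$ until $p$ is indifferent, without touching distances inside $X_i$ and $X_l$. Suppose $d(p,c_l)\le\alpha r$ with $r=C_p$. Then $r>0$, as otherwise $p=c_i$ and $d(c_i,c_l)=0$. So $p\ne c_i$. Let $d'$ be the shortest-path metric of $d$ with an added edge $(p,c_l)$ of length $r$: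
$$d'(v,w)=\min\{d(v,w),\ d(v,p)+r+d(c_l,w),\ d(w,p)+r+d(c_l,v)\}.$$
Then $d'\le d$, and since $r\ge d(p,c_l)/\alpha$, each expression is at least $d(v,w)/\alpha$. So $d'$ is a metric $\alpha$-perturbation.

Distances inside $X_i$ are unchanged. For $v,w\in X_i$ we have $r=d(p,c_i)$ and $d(c_l,w)\ge d(c_i,w)$, so $d(v,p)+r+d(c_l,w)\ge d(v,p)+d(p,c_i)+d(c_i,w)\ge d(v,w)$. Exchange $v$ and $w$ for the other expression.

Distances inside $X_l$ are unchanged. For $v,w\in X_l$, $d(v,p)+r\ge d(v,c_i)\ge d(v,c_l)$, so $d(v,p)+r+d(c_l,w)\ge d(v,w)$, and symmetrically.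

By resilience $(X_m)_m$ is the unique optimal clustering for $d'$. By the two observations $c_i$ and $c_l$ are still optimal single centers of $X_i$ and $X_l$. Together with $d'$-optimal centers of the other clusters they form, by (5), an optimal solution, and in it each point's own center is a nearest one, since otherwise the cost would be below the optimum. But $d'(p,c_l)\le r=d'(p,c_i)$, so $p$ may also be assigned to $c_l$. This gives an optimal clustering in which $p$ is separated from $c_i$, a contradiction to uniqueness. $\blacksquare$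

For $p\in X_i$, $q\in X_l$, $l\ne i$, we draw three consequences:
$$(\alpha-1)C_p<d(p,q),\qquad C_p\le\frac{s_i}{\alpha-1}\le\frac{s_i}{10},\qquad s_i\le1.2\,d(p,q). \tag{6}$$
First, $\alpha C_p<d(p,q)+C_q$ and $\alpha C_q<d(p,q)+C_p$. Adding $\alpha$ times the first to the second gives $(\alpha^2-1)C_p<(\alpha+1)d(p,q)$. Second, with $c_m$ nearest to $c_i$, $\alpha C_p<d(p,c_m)\le C_p+s_i$. Third, $s_i\le d(c_i,c_l)\le C_p+d(p,q)+C_q\le1.2\,d(p,q)$ by the first part for both $p$ and $q$.

## 6. Prices, and why uniform prices are not enough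

To show that the integral optimum $\sum_jC_j^z$ is the LP value, we look for prices in Fact 1. Let
$$\Lambda=\min_in_is_i^z,\ \text{attained at } i=*,\qquad\lambda=\Lambda/4,\qquad\gamma_j=C_j^z+\theta_j,\quad\theta_j\ge0,\quad\sum_{j\in X_i}\theta_j=\lambda\text{ for each }i .$$
Then $\sum_j\gamma_j-k\lambda=\sum_jC_j^z$. So *it suffices to find such $\theta$ satisfying (1).* For $a,j\in X_i$ let $h_a(j)=d(a,j)^z-C_j^z$. Since $c_i$ is an optimal single center, $\sum_{j\in X_i}h_a(j)\ge0$. For $a\in X_i$, condition (1) follows from two conditions.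

**(Cross)** $C_j^z+\theta_j\le d(a,j)^z$ whenever $j$ and $a$ are in different clusters. If $j\in X_i$, it suffices that $\theta_j\le0.45\,s_i^z$: by (6), $C_j^z\le0.1s_i^z$ and $d(a,j)^z\ge1.2^{-z}s_i^z\geq 1.2^{-2}s_i^z$, and $0.1+0.45\le1.2^{-2}$.

**(Inner)** $\sum_{j\in X_i}(\theta_j-h_a(j))^+\le\lambda$. As $(\theta-h)^+=\theta-\min(\theta,h)$ and $\sum_{X_i}\theta_j=\lambda$, this says $\sum_{j\in X_i}\min(\theta_j,h_a(j))\ge0$. As $\min(\theta,h)=\min(\theta,h^+)-h^-$ for $\theta\ge0$, it is equivalent to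
$$\sum_{j\in X_i}\min(\theta_j,h_a^+(j))\ge\sum_{j\in X_i}h_a^-(j)\qquad(a\in X_i).$$

**Uniform prices work for the cluster $*$.** Take $\theta_j=\lambda/n_*=s_*^z/4\le0.45s_*^z$, so the part of (Cross) for $j\in X_*$ holds. By (6), $h_a(j)\le(C_a+C_j)^z\le(s_*/5)^z\le s_*^z/4=\theta_j$. Therefore $\min(\theta_j,h_a(j))=h_a(j)$, and (Inner) is just $\sum_jh_a(j)\ge0$. The same computation works for any cluster with $n_is_i^z=\Lambda$. So if all the numbers $n_is_i^z$ are equal, then $\alpha\ge11$ already makes the LP integral.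

**They fail for unbalanced clusters.** The uniform price $\lambda/n_i$ may be far below $h_a^+(j)$, and then the truncated positive part no longer pays for the untruncated negative part. Look at the uniform cluster of Test 2, with fixed center $c\in B$ and $a\in B\setminus\{c\}$. Here $h_a(c)=1$, $h_a(a)=-1$, and $h_a=0$ elsewhere, so (Inner) demands $\theta_c\ge1$. Uniform prices need $\lambda\ge m$. Putting everything on $c$ needs only $\lambda\ge1$.

So prices must be placed where they are needed. For $i\ne*$ it suffices to find $t\ge0$ on $X_i$ with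
$$\sum_{j\in X_i}\min(t_j,h_a^+(j))\ge\sum_{j\in X_i}h_a^-(j)\quad(a\in X_i),\qquad\sum_{j\in X_i}t_j\le\lambda. \tag{7}$$
Indeed, $h_a^+(j)\le(2\max_{X_i}C)^z$, so capping $t_j$ at $(2\max_{X_i}C)^z$ does not affect the first part of (7). Hence we may assume $t_j\le(s_i/5)^z\le0.2s_i^z$. Put $\theta_j=t_j+\frac1{n_i}(\lambda-\sum_{j'\in X_i}t_{j'})$. Then $\theta_j\ge t_j$, $\sum_{X_i}\theta_j=\lambda$, and $\theta_j\le0.2s_i^z+\frac\Lambda{4n_i}\le0.45s_i^z$, because $\Lambda\le n_is_i^z$. So (Inner) and (Cross) hold.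

## 7. Two centers in a cluster gain little, robustly

To solve (7) we need to know how resilience bounds the gain in an unbalanced cluster. The idea: if a second center in $X_i$ saved much, we could close the cheap cluster $X_*$ and move its center to $X_i$. Put $R=2\Lambda/\alpha^z>0$.

**Lemma 3.** Let $i\ne*$ and let $d_i'$ be a metric on $X_i$ with $d/10\le d_i'\le d$. For all $a,b\in X_i$,
$$\mathrm{OPT}_{d_i'}(X_i)-\sum_{j\in X_i}\min(d_i'(a,j),d_i'(b,j))^z\le R. \tag{8}$$

*Proof.* Extend $d_i'$ to a perturbation of the whole instance: let $d'=d_i'$ inside $X_i$ and $d'=d/(\alpha-1)$ on all other pairs. As $\alpha\ge11$, $d/\alpha\le d'\le d$.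

*$d'$ is a metric.* Triangles inside $X_i$, and triangles with at most one vertex in $X_i$, are clear. Let $x,y\in X_i$ and $w\notin X_i$. By (6), $d'(x,y)\le d(x,y)\le C_x+C_y\le\frac{d(x,w)+d(w,y)}{\alpha-1}=d'(x,w)+d'(w,y)$. And $d'(x,w)\le\frac{d(x,y)}{\alpha-1}+\frac{d(y,w)}{\alpha-1}\le d'(x,y)+d'(y,w)$, since $\frac{d(x,y)}{\alpha-1}\le\frac{d(x,y)}{10}\le d_i'(x,y)$.

*A competitor.* By (5) the optimum for $d'$ is $\mathrm{OPT}_{d_i'}(X_i)+\sum_{l\ne i}\mathrm{OPT}_{d'}(X_l)$. On $X_l$ with $l\ne i$, $d'$ is a multiple of $d$, so $c_l$ is optimal there. Compare with the solution $\{a,b\}\cup\{c_l:l\ne i,*\}$, which has at most $k$ centers. Let $X_i$ use $a,b$, and let $X_l$ use $c_l$ for $l\ne i,*$. Let $c_m$ be the center nearest to $c_*$. Let $X_*$ use $c_m$ if $m\ne i$, and $a$ if $m=i$.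

*The cost of $X_*$.* Let $j\in X_*$. If $m\ne i$, it pays $\big(\frac{d(j,c_m)}{\alpha-1}\big)^z\le\big(\frac{d(j,c_m)}{\alpha-2}\big)^z$. If $m=i$, then by (6) $d(j,a)\le d(j,c_i)+C_a\le d(j,c_i)+\frac{d(j,a)}{\alpha-1}$, so $d(j,a)\le\frac{\alpha-1}{\alpha-2}d(j,c_i)$, and $j$ pays $\big(\frac{d(j,a)}{\alpha-1}\big)^z\le\big(\frac{d(j,c_m)}{\alpha-2}\big)^z$ again. Since $d(j,c_m)\le C_j+s_*\le s_*\frac\alpha{\alpha-1}$, the total for $X_*$ is at most
$$n_*\Big(\frac{s_*\,\alpha}{(\alpha-1)(\alpha-2)}\Big)^z=\frac\Lambda{\alpha^z}\Big(\frac{\alpha^2}{(\alpha-1)(\alpha-2)}\Big)^z\le\frac{2\Lambda}{\alpha^z}=R ,$$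
because $\frac{\alpha^2}{(\alpha-1)(\alpha-2)}\le\frac{121}{90}\le1.35$ for $\alpha\ge11$, and $1.35^2<2$.

*Conclusion.* Optimality of $(X_l)_l$ for $d'$ gives $\mathrm{OPT}_{d_i'}(X_i)+\mathrm{OPT}_{d'}(X_*)\le\sum_{j\in X_i}\min(d_i'(a,j),d_i'(b,j))^z+R$, and $\mathrm{OPT}_{d'}(X_*)\ge0$. $\blacksquare$

From here on we look at one cluster, and forget the rest of the instance.

**Lemma 4 (prices for one cluster).** Let $(X,d)$ be a metric space with at most $n$ points, $n\ge2$. Let $c$ minimize $\sum_jd(c,j)^z$, and let $C_j=d(c,j)$, $h_a(j)=d(a,j)^z-C_j^z$. Let $R>0$ be such that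
$$\mathrm{OPT}_{d'}(X)-\sum_{j\in X}\min(d'(a,j),d'(b,j))^z\le R \tag{9}$$
for all metrics $d'$ on $X$ with $d/10\le d'\le d$ and all $a,b\in X$. Then there is $t\ge0$ with $\sum_j\min(t_j,h_a^+(j))\ge\sum_jh_a^-(j)$ for all $a\in X$, and $\sum_jt_j\le71R\lceil\log_2n\rceil$ ($z=1$), resp. $\sum_jt_j\le667R\lceil\log_2n\rceil$ ($z=2$).

**Lemma 4 implies Theorem C.** By Lemma 3, each $X_i$ with $i\ne*$ satisfies the hypothesis with $R=2\Lambda/\alpha^z=8\lambda/\alpha^z$. So we get $t$ with $\sum t_j\le568\lceil\log_2n\rceil\lambda/\alpha$ ($z=1$), resp. $5336\lceil\log_2n\rceil\lambda/\alpha^2$ ($z=2$). This is at most $\lambda$ for $\alpha\ge568\lceil\log_2n\rceil$, resp. $\alpha\ge74\sqrt{\lceil\log_2n\rceil}$, as $74^2=5476$. So (7) is solved for all $i\ne*$, and the prices of Section 6 certify that the optimal integral solution is an LP optimum. It remains to prove Lemma 4.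

## 8. Prices by repeated halving

**Step 1: the total deficit of each $a$ is at most $R$.** Use (9) with $d'=d$ and the centers $a,c$. Here $\mathrm{OPT}_d(X)=\sum_jC_j^z$ and $C_j^z-\min(d(a,j)^z,C_j^z)=h_a^-(j)$, so
$$\sum_jh_a^-(j)\le R\qquad(a\in X). \tag{10}$$

**Step 2: a scale that separates near from far.** Let $\nu(\rho)=|\{j:C_j\le\rho\}|\ge1$ and $\rho_0=\min\{\rho>0:\nu(\rho)\rho^z\ge R\}$. The minimum exists because $\nu(\rho)\rho^z$ is nondecreasing and right-continuous, tends to $0$ as $\rho\downarrow0$, and tends to infinity with $\rho$. Let $J_0=\{j:C_j<\rho_0\}$ and $J_1=\{j:C_j\ge\rho_0\}$. Letting $\rho\uparrow\rho_0$ in $\nu(\rho)\rho^z<R$ gives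
$$|J_0|\,\rho_0^z\le R. \tag{11}$$
Write $D_a=d(a,c)$.

**Step 3: one price vector serves all far $a$.** Let $t_j^0=R/\nu(\rho_0)$ if $C_j\le\rho_0$, and $t_j^0=0$ otherwise. Then $t_j^0\le\rho_0^z$ and $\sum_jt_j^0=R$. If $D_a\ge4\rho_0$ and $C_j\le\rho_0$, then $d(a,j)\ge3\rho_0$, so $h_a(j)\ge(3^z-1)\rho_0^z\ge t_j^0$. Hence $\sum_j\min(t_j^0,h_a^+(j))=R\ge\sum_jh_a^-(j)$ by (10).

**Step 4: a price vector for each near $a$.** Let $A=\{a\ne c:D_a<4\rho_0\}$. For $a=c$ we have $h_c=0$, so if $A=\emptyset$ we take $t=t^0$, with sum $R$. Let $A\ne\emptyset$. For $a\in A$ put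
$$u_a=\min\big((d(a,\cdot)-C)^+,\tau_a\big),\qquad g_a=(C+u_a)^z-C^z .$$
For every $\tau_a\ge0$ we have $0\le g_a\le h_a^+$. For $\tau_a=0$, $\sum_jg_a(j)=0$. For $\tau_a=D_a$, the cap is inactive, $g_a=h_a^+$, and $\sum_jh_a^+\ge\sum_jh_a^-$ because $\sum_jh_a\ge0$. By continuity we can choose $\tau_a\in[0,D_a]$ with
$$\sum_jg_a(j)=\sum_jh_a^-(j)\le R. \tag{12}$$
Put $t=\max(t^0,\max_{a\in A}g_a)$. For $a\in A$, $\min(t_j,h_a^+(j))\ge g_a(j)$, so (12) gives the required inequality. Far $a$ are served by $t^0$.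

**Step 5: how large is $\sum_jt_j$?** On $J_0$, $g_a(j)\le d(a,j)^z\le(D_a+C_j)^z\le(5\rho_0)^z$, so $\sum_{j\in J_0}\max_{a\in A}g_a(j)\le5^zR$ by (11). On $J_1$ the obvious bound replaces the maximum by the sum over $a\in A$. This gives $|A|R$, and a condition on $\alpha^z$ that is linear in $n$. We need a maximum of many functions, each of sum at most $R$, to have sum $O(R\log n)$. By Fact 2, this follows if combining two maxima costs only $O(R)$. For nonempty $I\subseteq A$ put
$$U_I=\max_{a\in I}u_a,\qquad G_I=\max_{a\in I}g_a=(C+U_I)^z-C^z .$$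

**Claim.** For nonempty $I',I''\subseteq A$,
$$\min\Big(\sum_{J_1}(G_{I'}-G_{I''})^+,\sum_{J_1}(G_{I''}-G_{I'})^+\Big)\le R',\qquad R'=64R\ (z=1),\quad R'=640R\ (z=2).$$

**Step 6: halving.** Since $G_{I'\cup I''}=\max(G_{I'},G_{I''})$, the Claim and Fact 2 give
$$\sum_{J_1}G_{I'\cup I''}\le\max\Big(\sum_{J_1}G_{I'},\sum_{J_1}G_{I''}\Big)+R' .$$
By induction on $r$, splitting a set in two halves, every nonempty $I\subseteq A$ with $|I|\le2^r$ satisfies $\sum_{J_1}G_I\le\max_{a\in I}\sum_{J_1}g_a+rR'$. For $I=A$ and $r=\lceil\log_2|A|\rceil\le\lceil\log_2n\rceil$, (12) gives $\sum_{J_1}G_A\le R+R'\lceil\log_2n\rceil$. Altogether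
$$\sum_jt_j\le R+5^zR+R+R'\lceil\log_2n\rceil .$$
As $\lceil\log_2n\rceil\ge1$, this is at most $(7+64)R\lceil\log_2n\rceil=71R\lceil\log_2n\rceil$ for $z=1$, and at most $(27+640)R\lceil\log_2n\rceil=667R\lceil\log_2n\rceil$ for $z=2$. So the Claim implies Lemma 4.

## 9. A perturbation in which two maxima become two distance functions

**What the Claim asks for.** Hypothesis (9) compares one center with two centers. By Fact 2, the quantity $\min(\sum f,\sum g)-\sum\min(f,g)$ is exactly the kind of minimum in the Claim. So we look for a metric $d'$ between $d/10$ and $d$ in which the distances from $c$ and from a second point $b$ are, on $J_1$, essentially $\frac12C+\frac1{16}U_{I'}$ and $\frac12C+\frac1{16}U_{I''}$, and in which no single center does better than the better of these two. Halving $C$ makes room for encoding $U$. Near $c$ and $b$ the functions must be bent so that they vanish at $c$, resp. at $b$. The triangle inequality for $c,b,v$ forces $|d'(c,v)-d'(b,v)|\le d'(c,b)\le d'(c,v)+d'(b,v)$, and conversely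 two $1$-Lipschitz functions with this property can be used as lengths of shortcuts through $c$ and $b$.

**Step 1: the target functions.** Write $U',U'',G',G''$ for $U_{I'},U_{I''},G_{I'},G_{I''}$. Let $b\in A$ have $D_b=D:=\max_{a\in A}D_a$, so $0<D<4\rho_0$. Each $u_a$ is $2$-Lipschitz with $0\le u_a\le\tau_a\le D$. So $U',U''$ are $2$-Lipschitz with values in $[0,D]$. Set
$$E'=\tfrac12C+\tfrac1{16}U',\quad E''=\tfrac12C+\tfrac1{16}U'',\quad\hat E'=\max(E',\tfrac12\rho_0),\quad\hat E''=\max(E'',\tfrac12\rho_0).$$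
These are $1$-Lipschitz, since $\frac12+\frac2{16}\le1$, and $|E'-E''|\le D/16$. On $J_1$, where $C\ge\rho_0$, we have $E'\ge\frac12\rho_0$ and $E'\le\frac12C+\frac D{16}\le\frac12C+\frac14\rho_0\le\frac34C$. So $\hat E'=E'\le\frac34C$ there, and likewise $\hat E''=E''\le\frac34C$.

**Step 2: bending them near $c$ and $b$.** Let
$$p=\min(C,\hat E'),\quad q=\min(d(b,\cdot),\hat E''),\quad\kappa=\min\{p(b),q(c),\rho_0\},\quad\hat p=\min(p,\kappa+q),\quad\hat q=\min(q,\kappa+p).$$
As $C_b=d(b,c)=D$, both $p(b)$ and $q(c)$ are at least $\min(D,\frac12\rho_0)\ge D/8$. With $\rho_0>D/4$ this gives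
$$D/8\le\kappa\le\min(D,\rho_0).$$
The functions $\hat p,\hat q\ge0$ have four properties.

(i) *They are $1$-Lipschitz, $\hat p(c)=\hat q(b)=0$, and $\hat p(b)=\hat q(c)=\kappa$.* Minima of $1$-Lipschitz functions are $1$-Lipschitz. As $p(c)=0$ and $q(b)=0$, we get $\hat p(c)=0$, $\hat q(b)=0$, $\hat p(b)=\min(p(b),\kappa)=\kappa$, and $\hat q(c)=\min(q(c),\kappa)=\kappa$.

(ii) *$|\hat p-\hat q|\le\kappa$.* Indeed $\kappa+\hat q=\min(\kappa+q,2\kappa+p)\ge\min(\kappa+q,p)=\hat p$, and symmetrically.

(iii) *$\hat p+\hat q\ge\kappa$.* If $\hat p=\kappa+q$ or $\hat q=\kappa+p$ at the point considered, this is clear. Otherwise the sum is $p+q$, which is one of the following: $C+d(b,\cdot)\ge D\ge\kappa$; $\hat E'+d(b,\cdot)\ge\hat E'(b)\ge p(b)\ge\kappa$; $C+\hat E''\ge\hat E''(c)\ge q(c)\ge\kappa$; or $\hat E'+\hat E''\ge\rho_0\ge\kappa$.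

(iv) *$\hat p\ge C/10$ and $\hat q\ge d(b,\cdot)/10$.* For $\hat p$: $p\ge\frac12C$; $\kappa+d(b,\cdot)\ge\frac18(D+d(b,\cdot))\ge\frac18C$; and $\kappa+\hat E''\ge\frac12C$. For $\hat q$: each of $\hat E',\hat E''$ is at least $\frac12\max(C,\rho_0)\ge\frac1{10}(C+4\rho_0)\ge\frac1{10}(C+D)\ge\frac1{10}d(b,\cdot)$, which covers $\hat E''$ and $\kappa+\hat E'$; the term $d(b,\cdot)$ is clear; and $\kappa+C\ge\frac18(D+C)\ge\frac18d(b,\cdot)$.

**Step 3: the metric.** For $v\ne w$ let
$$d'(v,w)=\min\{d(v,w),\ \hat p(v)+\hat p(w),\ \hat q(v)+\hat q(w)\},\qquad d'(v,v)=0 .$$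
Clearly $d'\le d$. By (iv), $\hat p(v)+\hat p(w)\ge\frac1{10}(C_v+C_w)\ge\frac1{10}d(v,w)$, and the same holds for $\hat q$ with $d(b,\cdot)$ in place of $C$. So $d'\ge d/10$.

For the triangle inequality $d'(v,w)\le d'(v,x)+d'(x,w)$ with distinct $v,w,x$, consider which terms attain the two distances on the right. Two $d$-terms, two $\hat p$-terms, or two $\hat q$-terms are clear. For a $d$-term and a $\hat p$-term, $d(v,x)+\hat p(x)+\hat p(w)\ge\hat p(v)+\hat p(w)$, since $\hat p$ is $1$-Lipschitz; the other order and $\hat q$ are the same. For a $\hat p$-term and a $\hat q$-term, (iii) and then (ii) give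
$$\hat p(v)+\hat p(x)+\hat q(x)+\hat q(w)\ge\hat p(v)+\kappa+\hat q(w)\ge\hat p(v)+\hat p(w),$$
and the other order is symmetric. So $d'$ is admissible in (9).

Moreover $d'(c,\cdot)=\hat p$ and $d'(b,\cdot)=\hat q$. For $w\ne c$ the three candidates for $d'(c,w)$ are $C_w\ge\hat p(w)$, $\hat p(c)+\hat p(w)=\hat p(w)$, and $\hat q(c)+\hat q(w)=\kappa+\hat q(w)\ge\hat p(w)$. For $w\ne b$ those for $d'(b,w)$ are $d(b,w)\ge\hat q(w)$, $\hat q(b)+\hat q(w)=\hat q(w)$, and $\hat p(b)+\hat p(w)=\kappa+\hat p(w)\ge\hat q(w)$.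

**Step 4: values on $J_1$.** There $p=E'$ and $q=\min(d(b,\cdot),E'')$, and $\kappa\ge D/8\ge|E'-E''|$ gives $\kappa+E''\ge E'$ and $\kappa+E'\ge E''$. So
$$\min(E',d(b,\cdot))\le\hat p\le E',\qquad\min(E'',d(b,\cdot))\le\hat q\le E''\qquad\text{on }J_1. \tag{13}$$

**Step 5: every single center is expensive.** Let $v\in X$. By (iii), $\hat p(v)\ge\kappa/2$ or $\hat q(v)\ge\kappa/2$, and $\kappa/2\ge D/16\ge|E'-E''|$.

Suppose $\hat p(v)\ge\kappa/2$, and let $j\in J_1$. By (13), $\hat p(v)+\hat p(j)\ge\min(E'(j)+\frac\kappa2,d(b,j))\ge\min(E''(j),d(b,j))$, and $\hat q(v)+\hat q(j)\ge\hat q(j)\ge\min(E''(j),d(b,j))$. Hence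
$$d'(v,j)\ge\min(E''(j),d(b,j),d(v,j)),$$
also when $v=j$, where both sides are $0$. As $E''(j)\le C_j$,
$$d'(v,j)^z\ge E''(j)^z-\big(C_j^z-d(b,j)^z\big)^+-\big(C_j^z-d(v,j)^z\big)^+=E''(j)^z-h_b^-(j)-h_v^-(j).$$
Summing over $J_1$ and using (10) twice, $\sum_{j\in J_1}d'(v,j)^z\ge\sum_{J_1}E''^z-2R$.

Suppose $\hat q(v)\ge\kappa/2$. Then $\hat q(v)+\hat q(j)\ge\min(E''(j)+\frac\kappa2,d(b,j))\ge\min(E'(j),d(b,j))$ and $\hat p(v)+\hat p(j)\ge\min(E'(j),d(b,j))$. The same computation with $E'\le C$ gives $\sum_{j\in J_1}d'(v,j)^z\ge\sum_{J_1}E'^z-2R$. Therefore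
$$\mathrm{OPT}_{d'}(X)\ge\min\Big(\sum_{J_1}E'^z,\sum_{J_1}E''^z\Big)-2R .$$

**Step 6: the two centers $c,b$ are cheap.** On $J_1$ use (13). On $J_0$ use $\hat p\le C<\rho_0$ and (11):
$$\sum_j\min(d'(c,j),d'(b,j))^z=\sum_j\min(\hat p,\hat q)^z\le\sum_{J_1}\min(E',E'')^z+R .$$

**Step 7: compare.** Hypothesis (9) for $d'$ and the centers $c,b$ gives $\min(\sum_{J_1}E'^z,\sum_{J_1}E''^z)-\sum_{J_1}\min(E',E'')^z\le R+2R+R=4R$. By Fact 2,
$$\min\Big(\sum_{J_1}(E'^z-E''^z)^+,\sum_{J_1}(E''^z-E'^z)^+\Big)\le4R. \tag{14}$$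

**Step 8: back to $G$.** On $J_1$ both $E'^z-E''^z$ and $G'-G''$ have the sign of $U'-U''$.

For $z=1$, $G'-G''=U'-U''=16(E'-E'')$. So (14) gives the Claim with $R'=64R$.

For $z=2$, $|E'^2-E''^2|=\frac1{16}|U'-U''|(E'+E'')\ge\frac1{16}|U'-U''|\,C$. On the other hand $|G'-G''|=|U'-U''|(2C+U'+U'')\le10\,C\,|U'-U''|$, because $U',U''\le D<4\rho_0\le4C$ on $J_1$. So $|G'-G''|\le160\,|E'^2-E''^2|$ with equal signs, and (14) gives the Claim with $R'=640R$.

This proves the Claim, and with it Lemma 4 and Theorem C. $\blacksquare$
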